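\title{Whitney-type $C^{1,+}$ extension forces a norm with modulus of smoothness of power type $2$}

\begin{abstract}
The restriction of a function with uniformly continuous Fr\'echet derivative to a subset of a normed space $X$ satisfies a uniform first-order Whitney condition at small distances and a quadratic bound at large distances. These conditions are known to be sufficient for extension when $X$ is a super-reflexive Banach space with an equivalent norm whose modulus of smoothness is of power type $2$. We prove that this assumption cannot be relaxed: if the conditions are sufficient for all subsets of $X$, then $X$ has such a norm. One explicit staircase function detects this. Rescaling an extension of it produces a bump-type function with Lipschitz derivative, and the norm is obtained from that function by averaging over scales and taking a convex envelope.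
\end{abstract}

\section{The problem and the result}

Throughout, $X$ is a real normed linear space with dual $X^*$ and pairing $\langle\cdot,\cdot\rangle$. A function $F\colon X\to\mathbb R$ is Fr\'echet differentiable if for each $x$ there is $DF(x)\in X^*$ with $F(x+h)=F(x)+\langle DF(x),h\rangle+o(\|h\|)$ as $h\to0$. We write $C^{1,+}(X)$ for the class of Fr\'echet differentiable $F$ whose derivative $DF\colon X\to X^*$ is uniformly continuous.

Let $E\subset X$ and $f\colon E\to\mathbb R$. We want to recognize, by looking at $E$ alone, whether $f$ is the restriction of a function in $C^{1,+}(X)$. A candidate for the derivative is a map $G\colon E\to X^*$. We say that $f$ satisfies condition $(W^1)$ with $G$ on $E$ if $G$ is uniformly continuous on $E$ and for every $\varepsilon>0$ there is $\delta>0$ such that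
\[
|f(y)-f(x)-\langle G(x),y-x\rangle|\le\varepsilon\|y-x\|\qquad\text{whenever }x,y\in E,\ \|y-x\|<\delta .
\]
Consider the following two statements.
\begin{itemize}
\item[(i)] $f$ can be extended to a function $F\in C^{1,+}(X)$.
\item[(ii)] There is $G\colon E\to X^*$ such that $f$ satisfies $(W^1)$ with $G$ on $E$, and for each $d>0$ there is $K>0$ such that
\[
\|G(y)-G(x)\|\le K\|y-x\|,\qquad |f(y)-f(x)-\langle G(x),y-x\rangle|\le K\|y-x\|^2
\]
whenever $x,y\in E$ and $\|y-x\|\ge d$.
\end{itemize}
Condition $(W^1)$ is Taylor's formula of order one, uniform over $E$, and it sees only small distances. It cannot suffice: on $E=\mathbb Z\subset\mathbb R$ every function satisfies $(W^1)$ with $G=0$, but $f(n)=n^3$ has no extension, because a uniformly continuous derivative grows at most linearly (Lemma~\ref{lem:chain}). The second half of (ii) records this restriction at large distances.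

The \emph{modulus of smoothness} of a norm $\nu$ on $X\neq\{0\}$ is
\[
\rho_\nu(\tau)=\sup\Big\{\frac{\nu(x+h)+\nu(x-h)}2-1\ :\ \nu(x)=1,\ \nu(h)=\tau\Big\},\qquad\tau>0 .
\]
It measures the second differences of $\nu$ at points of the unit sphere. The norm is \emph{uniformly smooth} if $\rho_\nu(\tau)/\tau\to0$ as $\tau\to0+$, and its modulus of smoothness is \emph{of power type $2$} if $\rho_\nu(\tau)\le C\tau^2$ for some $C>0$ and all $\tau>0$. In a Hilbert space the parallelogram law gives $\rho(\tau)\le\sqrt{1+\tau^2}-1\le\tau^2/2$. A Banach space $X$ is \emph{super-reflexive} if every Banach space $Y$ finitely representable in $X$ is reflexive; here finite representability means that each finite-dimensional subspace of $Y$ is isomorphic to a subspace of $X$ by isomorphisms $T$ with $\|T\|\|T^{-1}\|$ arbitrarily close to $1$. We use only the fact that a Banach space with an equivalent uniformly smooth norm is super-reflexive \cite{Enflo}; see also \cite[Ch.~IV]{DGZ}.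

The problem that we solve is posed in \cite{JKZ}. The known results that frame it are the following.

\begin{theorem}[known results]\label{thm:known}
\begin{itemize}
\item[(1)] \textup{(i)}$\Rightarrow$\textup{(ii)} holds in every normed linear space $X$.
\item[(2)] If $X$ is a super-reflexive Banach space that has an equivalent norm with modulus of smoothness of power type $2$, then \textup{(ii)}$\Rightarrow$\textup{(i)} holds for every $E\subset X$ and every $f\colon E\to\mathbb R$, and $F$ can be chosen with $DF(x)=G(x)$ for each $x\in E$.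
\item[(3)] If $X$ is a Banach space in which \textup{(ii)}$\Rightarrow$\textup{(i)} holds for all $E$ and $f$, then $X$ is super-reflexive.
\end{itemize}
\end{theorem}

\noindent\textbf{Problem} (\cite{JKZ}). \emph{Is there a Banach space $X$ with no equivalent norm with modulus of smoothness of power type $2$ in which \textup{(ii)}$\Rightarrow$\textup{(i)} holds for every $E\subset X$ and every $f\colon E\to\mathbb R$?}

\medskip
The gap between (2) and (3) contains the spaces $\ell_p$, $1<p<2$. They are super-reflexive. On the other hand, a space whose norm has modulus of smoothness of power type $2$ has \emph{type $2$}: for some $T$ and all $x_1,\dots,x_N$, the average of $\|\sum_i\varepsilon_ix_i\|^2$ over signs $\varepsilon_i=\pm1$ is at most $T^2\sum_i\|x_i\|^2$ (Figiel; see \cite[Theorem 1.e.16]{LT}). Type $2$ is invariant under renorming, and it fails in $\ell_p$ because $\|\sum_{i\le N}\pm e_i\|^2=N^{2/p}$ while $\sum_{i\le N}\|e_i\|^2=N$.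

One could well expect the answer to be yes. The class $C^{1,+}$ prescribes no modulus of continuity, and $\ell_p$ carries many functions of this class (Example~\ref{ex:finite}). The exponent $2$ occurs in (ii) only at large distances, whereas power type $2$ is a condition on small $\tau$, since $\rho_\nu(\tau)\le\tau\le\tau^2$ for $\tau\ge1$ for any norm. But a norm is homogeneous, so it does not distinguish large scales from small ones, and the two exponents turn out to be the same. The answer is no, and a single test function shows it.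

\medskip
\noindent\textbf{The staircase.} Put $R_n=2^{n^2}$ for $n\ge1$, and
\[
S_0=\{\|x\|\le R_1/2\},\qquad S_n=\{R_n\le\|x\|\le R_{n+1}/2\}\quad(n\ge1),\qquad E_0=\bigcup_{n\ge0}S_n .
\]
The sets $S_n$ are pairwise disjoint (Lemma~\ref{lem:stair}). Let $c_0=0$, $c_n=R_n^2$ for $n\ge1$, and define $f_0\colon E_0\to\mathbb R$ by $f_0=c_n$ on $S_n$. Thus $f_0$ is constant on long shells, and across the gap $R_n/2<\|x\|<R_n$ it climbs by almost $R_n^2$. A set $E\subset E_0$ is \emph{admissible} if for all $n\ge0$ and $x\in S_n$ there is $y\in E\cap S_n$ with $\|x-y\|\le1$; the set $E_0$ itself is admissible. A set is \emph{$s$-separated} if distinct points of it are at distance at least $s$, and \emph{uniformly discrete} if it is $s$-separated for some $s>0$. For a Fr\'echet differentiable $F\colon X\to\mathbb R$ put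
\[
A(F)=\sup\{\|DF(x)-DF(y)\|\ :\ \|x-y\|\le1\}\in[0,\infty].
\]

\begin{theorem}\label{thm:main}
For a normed linear space $X\neq\{0\}$ the following are equivalent.
\begin{itemize}
\item[(a)] $X$ has an equivalent norm with modulus of smoothness of power type $2$.
\item[(b)] For all $E\subset X$, all $f\colon E\to\mathbb R$ and all $G$ as in \textup{(ii)}, there is $F\in C^{1,+}(X)$ with $F=f$ and $DF=G$ on $E$.
\item[(c)] \textup{(ii)}$\Rightarrow$\textup{(i)} holds for all $E\subset X$ and all $f\colon E\to\mathbb R$.
\item[(d)] Every $f\colon E\to\mathbb R$ on a uniformly discrete $E\subset X$ satisfying $|f(y)-f(x)|\le4\|y-x\|^2$ for all $x,y\in E$ extends to some $F\in C^{1,+}(X)$.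
\item[(e)] For some admissible $E$, the function $f_0|_E$ extends to a Fr\'echet differentiable $F\colon X\to\mathbb R$ with $A(F)<\infty$.
\end{itemize}
Moreover, if \textup{(e)} holds and $A=A(F)$, then there is an equivalent norm $\nu$ on $X$ with
\begin{equation}\label{eq:quant}
\frac1{\sqrt2}\|x\|\le\nu(x)\le\frac{A}{8\sqrt2}\|x\|\quad(x\in X),\qquad\rho_\nu(\tau)\le\frac{A^2}4\tau^2\quad(\tau>0).
\end{equation}
\end{theorem}

The implication (c)$\Rightarrow$(a) answers the Problem in the negative. Statements (d) and (e) show how mild a setting already contains the obstruction: $E$ may be uniformly discrete, so that the Taylor estimate in $(W^1)$ is vacuous; $G$ may be $0$; $f$ may satisfy the quadratic inequality at all distances; and the extension need not even have a continuous derivative.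

The heart of the proof is (e)$\Rightarrow$(a), which is self-contained and does not use completeness. Section~\ref{sec:limit} extracts from the extension a bump-type function with Lipschitz derivative, and Section~\ref{sec:norm} turns it into a norm. Before that, Section~\ref{sec:examples} works out the line and $\ell_p$ by hand. Theorem~\ref{thm:known}(2) enters only in the proof of (a)$\Rightarrow$(b).

\section{Lipschitz behavior at large distances}\label{sec:chain}

Everything we use about an extension is contained in the number $A(F)$.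

\begin{lemma}\label{lem:chain}
Let $F\colon X\to\mathbb R$ be Fr\'echet differentiable. If $F\in C^{1,+}(X)$, then $A(F)<\infty$. If $A=A(F)<\infty$, then for all $x,y,h\in X$,
\begin{gather}
\|DF(x)-DF(y)\|\le A(\|x-y\|+1),\label{eq:chain}\\
|F(x+h)-F(x)-\langle DF(x),h\rangle|\le A(\|h\|+1)\|h\|,\label{eq:taylor}\\
|F(x)-F(y)|\le\big(\|DF(0)\|+A\max(\|x\|,\|y\|)+A\big)\|x-y\|.\label{eq:lip}
\end{gather}
\end{lemma}

\begin{proof}
Let $DF$ be uniformly continuous. Choose $\delta>0$ with $\|DF(u)-DF(v)\|\le1$ for $\|u-v\|<\delta$, and an integer $m>1/\delta$. A segment of length at most $1$ splits into $m$ equal pieces of length less than $\delta$, so $A(F)\le m$.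

Now let $A<\infty$. The segment $[x,y]$ splits into at most $\|x-y\|+1$ pieces of length at most $1$, and the triangle inequality gives \eqref{eq:chain}. The function $t\mapsto F(x+th)-t\langle DF(x),h\rangle$ has derivative $\langle DF(x+th)-DF(x),h\rangle$, which for $t\in[0,1]$ is at most $A(\|h\|+1)\|h\|$ in absolute value; the mean value theorem gives \eqref{eq:taylor}. Finally, each $z\in[x,y]$ has $\|z\|\le\max(\|x\|,\|y\|)$, and \eqref{eq:chain} gives $\|DF(z)\|\le\|DF(0)\|+A\|z\|+A$; the mean value theorem gives \eqref{eq:lip}.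
\end{proof}

The lemma explains the form of (ii). Let $F\in C^{1,+}(X)$ extend $f$ and let $G=DF|_E$. If $\|DF(u)-DF(v)\|\le\varepsilon$ for $\|u-v\|<\delta$, the proof of \eqref{eq:taylor} gives the estimate in $(W^1)$. If $\|y-x\|\ge d$, then $\|y-x\|+1\le(1+1/d)\|y-x\|$, so \eqref{eq:chain} and \eqref{eq:taylor} give the rest of (ii) with $K=A(1+1/d)$. This is Theorem~\ref{thm:known}(1).

Inequality \eqref{eq:chain} says that $DF$ is $A$-Lipschitz up to an additive error $A$. The error disappears under the right rescaling. For $R>0$ the function $F_R(x)=R^{-2}F(Rx)$ has $DF_R(x)=R^{-1}DF(Rx)$, so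
\[
\|DF_R(x)-DF_R(y)\|\le A\|x-y\|+A/R .
\]
The factor $R^{-2}$ is the one that keeps the constant $A$. For the limit $R\to\infty$ to be nontrivial, $F$ must change by about $R^2$ over distances about $R$, at infinitely many scales. The staircase is built to force this while satisfying (ii).

\section{The staircase satisfies (ii)}\label{sec:stair}

\begin{lemma}\label{lem:stair}
\begin{itemize}
\item[(1)] If $m<n$, $x\in S_n$ and $y\in S_m$, then $\|x-y\|\ge R_n/2\ge1$.
\item[(2)] $|f_0(y)-f_0(x)|\le4\|y-x\|^2$ for all $x,y\in E_0$, and for every $E\subset E_0$ the function $f_0|_E$ satisfies \textup{(ii)} with $G=0$.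
\item[(3)] If $X\ne\{0\}$, there is a $1$-separated admissible set.
\end{itemize}
\end{lemma}

\begin{proof}
(1) We have $\|x\|\ge R_n$ and $\|y\|\le R_{m+1}/2\le R_n/2$; also $R_n\ge R_1=2$.

(2) If $x,y$ lie in the same $S_n$, then $f_0(x)=f_0(y)$. If $x\in S_n$, $y\in S_m$ and $m<n$, then $|f_0(x)-f_0(y)|=c_n-c_m\le R_n^2\le4\|x-y\|^2$ by (1). With $G=0$ this gives the large-distance conditions in (ii) with $K=4$ for every $d$. By (1), points of $E_0$ at distance less than $1$ lie in the same $S_n$, so $(W^1)$ holds with $G=0$ and $\delta=1$ for every $\varepsilon$.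

(3) By Zorn's lemma each $S_n$ has a maximal $1$-separated subset $E_n$. Every $x\in S_n$ is at distance less than $1$ from a point of $E_n$, since otherwise $x\notin E_n$ and $E_n\cup\{x\}$ would be a larger $1$-separated subset. So $E=\bigcup_nE_n$ is admissible, and it is $1$-separated by (1).
\end{proof}

The steps are as high as (ii) with $G=0$ permits, up to a constant: if $\|x\|=R_n$, then $x/2\in S_{n-1}$ and $f_0(x)-f_0(x/2)=4(1-c_{n-1}/c_n)\|x-x/2\|^2$, where $c_{n-1}/c_n\to0$.

\section{Two cases by hand}\label{sec:examples}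

\begin{example}[the line]\label{ex:line}
Let $X=\mathbb R$. Define $\beta\colon[0,\infty)\to[0,1]$ by $\beta=0$ on $[0,\frac12]$, $\beta(s)=8(s-\frac12)^2$ on $[\frac12,\frac34]$, $\beta(s)=1-8(1-s)^2$ on $[\frac34,1]$ and $\beta=1$ on $[1,\infty)$. At $s=\frac34$ both formulas give the value $\frac12$ and the slope $4$, so $\beta'$ is continuous and piecewise linear with slopes $0,16,-16,0$. Put
\[
F(x)=\sum_{k\ge1}(c_k-c_{k-1})\,\beta(|x|/R_k),
\]
a locally finite sum. On $S_n$ the terms with $k\le n$ have $\beta=1$ and the others vanish, so $F=c_n$ there. The derivative $F'$ is continuous and piecewise linear, with slopes $0$ on $E_0$ and $\pm16(1-c_{k-1}/c_k)$ in the $k$-th gap. A step of height $R^2$ and width $R/2$ thus costs the same second derivative at every scale. We get $A(F)\le16$, and in fact $A(F)=16$, since the slope $16(1-c_{k-1}/c_k)$ persists on an interval of length $R_k/4\ge1$ for $k\ge2$. For $R_{n-1}/R_n\le|x|\le R_{n+1}/(2R_n)$,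
\[
R_n^{-2}F(R_nx)=\frac{c_{n-1}}{c_n}+\Big(1-\frac{c_{n-1}}{c_n}\Big)\beta(|x|),
\]
and these ranges exhaust $\mathbb R\setminus\{0\}$. So the rescaled functions converge to $\beta(|x|)$: rescaling isolates one step and recovers the profile used to climb it.
\end{example}

In $\ell_p$, $1<p<2$, any finite number of steps can be climbed.

\begin{example}[finitely many steps in $\ell_p$]\label{ex:finite}
Let $1<p<2$, $q=p/(p-1)$ and $N(x)=\|x\|^p=\sum_i|x_i|^p$. The function $\varphi(a)=|a|^{p-1}\operatorname{sgn}a$ satisfies $|\varphi(a)-\varphi(a')|\le2|a-a'|^{p-1}$: for equal signs use subadditivity of $s\mapsto s^{p-1}$, and for opposite signs use $|a|,|a'|\le|a-a'|$. The mean value theorem in each coordinate gives $|N(x+h)-N(x)-p\sum_i\varphi(x_i)h_i|\le2p\|h\|^p$. Hence $DN(x)=(p\varphi(x_i))_i\in\ell_q$, and $(p-1)q=p$ gives $\|DN(x)-DN(y)\|_q\le2p\|x-y\|^{p-1}$. So $N\in C^{1,+}(\ell_p)$.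

Let $\theta\colon\mathbb R\to\mathbb R$ be of class $C^2$ with $\theta=0$ on $(-\infty,2^{-p}]$ and $\theta=1$ on $[1,\infty)$, and let $b=\theta\circ N$. Then $Db=\theta'(N)\,DN$ vanishes for $\|x\|\ge1$ and is uniformly continuous on $\{\|x\|\le2\}$, where $DN$ is bounded and $N$ is Lipschitz. Two points at distance less than $1$ both lie in one of these two regions, so $b\in C^{1,+}(\ell_p)$. The finite sum $\sum_{k\le n}(c_k-c_{k-1})\,b(x/R_k)$ lies in $C^{1,+}(\ell_p)$ and equals $f_0$ on $S_0\cup\dots\cup S_n$.
\end{example}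

The whole staircase cannot be climbed. This follows from Theorem~\ref{thm:main} and the failure of type $2$, but the direct proof is short and shows the mechanism.

\begin{proposition}\label{prop:lp}
Let $X=\ell_p$, $1<p<2$. Then $f_0$ has no Fr\'echet differentiable extension $F\colon X\to\mathbb R$ with $A(F)<\infty$. In particular \textup{(ii)}$\Rightarrow$\textup{(i)} fails for $f_0$ on $E_0$.
\end{proposition}

\begin{proof}
Suppose $F$ is such an extension and $A=A(F)$. The function $t\mapsto F(x+th)+F(x-th)$ has derivative $\langle DF(x+th)-DF(x-th),h\rangle\le A(2\|h\|+1)\|h\|$ for $t\in[0,1]$, by \eqref{eq:chain}. Hence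
\[
\tfrac12\big(F(x+h)+F(x-h)\big)\le F(x)+\tfrac A2(2\|h\|+1)\|h\| .
\]
Fix $n,N\ge1$, put $r=R_nN^{-1/p}$, and let $a_k$ be the average of $F(r\sum_{i\le k}\varepsilon_ie_i)$ over all signs. Averaging first over $\varepsilon_k$, the displayed inequality with $h=re_k$ gives $a_k\le a_{k-1}+\frac A2(2r+1)r$. Now $a_0=F(0)=0$, and $a_N=R_n^2$ because $\|r\sum_{i\le N}\varepsilon_ie_i\|=R_n$. Therefore $R_n^2\le\frac A2N(2r^2+r)$, that is,
\[
1\le AN^{1-2/p}+\frac{A}{2}\,\frac{N^{1-1/p}}{R_n}.
\]
Letting $n\to\infty$ gives $1\le AN^{1-2/p}$ for all $N$, which is false because $1-2/p<0$. The last statement follows from Lemmas~\ref{lem:chain} and~\ref{lem:stair}(2).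
\end{proof}

For fixed $n$ the final inequality is harmless for large $N$, in agreement with Example~\ref{ex:finite}. The contradiction appears only after the error term has been removed by $R_n\to\infty$. In a general space there are no distinguished vectors to test with, so we pass to the limit in the function itself.

\section{Rescaling: a bump with Lipschitz derivative}\label{sec:limit}

The difficulty is compactness: the rescaled functions live on a space that may be infinite-dimensional and nonseparable, and they need not converge. But the estimates that we want to keep involve only finitely many points and one direction at a time, so pointwise limits along an ultrafilter are enough. Recall that a free ultrafilter $\mathcal U$ on $\mathbb N$ assigns to every bounded real sequence $(a_n)$ a limit $\lim_{\mathcal U}a_n$; this limit is linear in the sequence, preserves non-strict inequalities, and equals the ordinary limit when that exists.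

\begin{proposition}\label{prop:limit}
Let $E$ be admissible and let $F\colon X\to\mathbb R$ be a Fr\'echet differentiable extension of $f_0|_E$ with $A=A(F)<\infty$. Then there is a Fr\'echet differentiable $\Phi\colon X\to\mathbb R$ such that $D\Phi$ is $A$-Lipschitz, $\Phi(x)=0$ for $\|x\|\le\frac12$, and $\Phi(x)=1$ for $\|x\|\ge1$.
\end{proposition}

\begin{proof}
Let $F_n(x)=R_n^{-2}F(R_nx)$, so that $DF_n(x)=R_n^{-1}DF(R_nx)$, and let $B=\|DF(0)\|+A$. Applying \eqref{eq:chain} and \eqref{eq:taylor} at the points $R_nx$, $R_ny$, $0$ and with the increment $R_nh$, we obtain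
\begin{gather}
\|DF_n(x)-DF_n(y)\|\le A\|x-y\|+A/R_n,\qquad\|DF_n(x)\|\le A\|x\|+B/R_n,\label{eq:Fn1}\\
|F_n(x+h)-F_n(x)-\langle DF_n(x),h\rangle|\le A\|h\|^2+A\|h\|/R_n,\label{eq:Fn2}
\end{gather}
and \eqref{eq:lip} with $y=0$ gives $|F_n(x)|\le|F(0)|/R_n^2+(A\|x\|+B/R_n)\|x\|$. So for fixed $x,h$ the sequences $F_n(x)$ and $\langle DF_n(x),h\rangle$ are bounded. Fix a free ultrafilter $\mathcal U$ and put
\[
\Phi(x)=\lim_{\mathcal U}F_n(x),\qquad\langle L(x),h\rangle=\lim_{\mathcal U}\langle DF_n(x),h\rangle .
\]
Then $L(x)$ is linear in $h$, and the limits of \eqref{eq:Fn1}, tested on $h$, are $|\langle L(x),h\rangle|\le A\|x\|\|h\|$ and $|\langle L(x)-L(y),h\rangle|\le A\|x-y\|\|h\|$. Thus $L(x)\in X^*$ and $L$ is $A$-Lipschitz. The limit of \eqref{eq:Fn2} is $|\Phi(x+h)-\Phi(x)-\langle L(x),h\rangle|\le A\|h\|^2$, so $\Phi$ is Fr\'echet differentiable with $D\Phi=L$.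

It remains to find the values of $\Phi$. Here admissibility is used: if $z\in S_k$, pick $y\in E\cap S_k$ with $\|y-z\|\le1$; then $F(y)=c_k$ and $\|y\|\le\|z\|+1$, so \eqref{eq:lip} gives
\begin{equation}\label{eq:near}
|F(z)-c_k|\le\|DF(0)\|+A(\|z\|+2)\qquad(z\in S_k).
\end{equation}
For $z=R_nx$ the right side is $O(R_n)$, which is negligible against $R_n^2$.

First, $F_n(0)=F(0)/R_n^2\to0$. Let $0<\|x\|\le\frac12$. Since $R_{n-1}/R_n\to0$, for large $n$ we have $R_{n-1}\le R_n\|x\|\le R_n/2$, that is, $R_nx\in S_{n-1}$. Dividing \eqref{eq:near} by $R_n^2$ gives $F_n(x)-c_{n-1}/R_n^2\to0$, and $c_{n-1}/R_n^2=(R_{n-1}/R_n)^2\to0$. Hence $\Phi(x)=0$. Let $\|x\|\ge1$. Since $R_{n+1}/R_n\to\infty$, for large $n$ we have $R_n\le R_n\|x\|\le R_{n+1}/2$, that is, $R_nx\in S_n$. Dividing \eqref{eq:near} by $R_n^2=c_n$ gives $F_n(x)\to1$. Hence $\Phi(x)=1$.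
\end{proof}

The growth $R_{n+1}/R_n\to\infty$ is used only in the last paragraph: it sends the lower steps to the origin, with negligible height, and the higher steps to infinity.

\section{From the bump to a norm}\label{sec:norm}

\begin{proposition}\label{prop:norm}
Let $X\neq\{0\}$ and let $\Phi\colon X\to\mathbb R$ be Fr\'echet differentiable, with $A$-Lipschitz derivative, $\Phi(x)=0$ for $\|x\|\le\frac12$ and $\Phi(x)=1$ for $\|x\|\ge1$. Then there is a norm $\nu$ on $X$ satisfying \eqref{eq:quant}.
\end{proposition}

We construct $q=\nu^2$ rather than $\nu$. It has to be even, $2$-homogeneous, convex and comparable to $\|\cdot\|^2$, and it has to satisfy an upper bound $q(x+h)+q(x-h)-2q(x)\le C\|h\|^2$. The function $\Phi$ has only the last property. We acquire the others one at a time, by operations that preserve a one-sided bound of this form. For a function $u$ on $X$ write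
\[
\Delta_h^2u(x)=u(x+h)+u(x-h)-2u(x).
\]

\subsection*{Step 1: an even nonnegative bump}
Between the spheres of radii $\frac12$ and $1$ the function $\Phi$ may be negative, which would ruin the lower bound needed in Step~3. Squaring repairs this, at the price of bounds for $\Phi$ and $D\Phi$.

The derivative $D\Phi$ vanishes on the open sets $\{\|x\|<\frac12\}$ and $\{\|x\|>1\}$, and by continuity on their closures. If $\|u\|=1$ and $\frac12\le s\le1$, the point $su$ is at distance $s-\frac12$ from $\frac12u$ and $1-s$ from $u$, so $\|D\Phi(su)\|\le A\min(s-\frac12,1-s)\le A/4$. Integrating along the ray, for $\frac12\le r\le1$,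
\[
|\Phi(ru)|=\Big|\int_{1/2}^r\langle D\Phi(su),u\rangle\,ds\Big|\le A\int_{1/2}^1\min(s-\tfrac12,1-s)\,ds=\frac A{16}.
\]
For $r=1$ this reads $A\ge16$; here $X\neq\{0\}$ is used, and Example~\ref{ex:line} shows that $A=16$ occurs. Consequently $|\Phi|\le A/16$ and $\|D\Phi\|\le A/4$ on all of $X$, and $\Phi$ is $(A/4)$-Lipschitz. From $D(\Phi^2)=2\Phi\,D\Phi$,
\begin{align*}
\|D(\Phi^2)(x)-D(\Phi^2)(y)\|&\le2|\Phi(x)|\,\|D\Phi(x)-D\Phi(y)\|+2|\Phi(x)-\Phi(y)|\,\|D\Phi(y)\|\\
&\le\Big(2\cdot\frac A{16}\cdot A+2\cdot\frac A4\cdot\frac A4\Big)\|x-y\|=\frac{A^2}4\|x-y\| .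
\end{align*}
Put
\[
\psi(x)=\tfrac12\big(\Phi(x)^2+\Phi(-x)^2\big),\qquad P=\frac{A^2}{256}\ge1,\qquad M=\frac{A^2}4 .
\]
Then $\psi$ is even, $0\le\psi\le P$, $\psi=0$ for $\|x\|\le\frac12$, $\psi=1$ for $\|x\|\ge1$, and $D\psi$ is $M$-Lipschitz. Therefore
\begin{equation}\label{eq:psi}
\Delta_h^2\psi(x)=\int_0^1\langle D\psi(x+th)-D\psi(x-th),h\rangle\,dt\le\int_0^12tM\|h\|^2\,dt=M\|h\|^2 .
\end{equation}

\subsection*{Step 2: averaging over scales}
For $t>0$ let $\psi_t(x)=t^2\psi(x/t)$. By \eqref{eq:psi}, $\Delta_h^2\psi_t(x)\le t^2M\|h/t\|^2=M\|h\|^2$, with the same constant for all $t$. To get a $2$-homogeneous function we integrate $\psi_t$ against the dilation-invariant measure $dt/t$. This measure is infinite, but near a given point $x$ the function $\psi_t$ is constant unless $t$ is comparable to $\|x\|$, and such $t$ have bounded measure. Define $g(0)=0$ and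
\[
g(x)=\int_0^\infty\psi_t(x)\,\frac{dt}t=\int_0^\infty t\,\psi(x/t)\,dt\qquad(x\neq0).
\]
The integrand $t\psi(x/t)$ is continuous in $t>0$; it equals $t$ for $t\le\|x\|$, vanishes for $t\ge2\|x\|$, and lies in $[0,Pt]$ in between. Since $\int_{\|x\|}^{2\|x\|}Pt\,dt=\frac32P\|x\|^2$ and $P\ge1$,
\begin{equation}\label{eq:g}
\tfrac12\|x\|^2\le g(x)\le\tfrac12\|x\|^2+\tfrac32P\|x\|^2\le2P\|x\|^2\qquad(x\in X).
\end{equation}
The function $g$ is even, and the substitution $t\mapsto st$ gives $g(sx)=s^2g(x)$ for $s>0$; hence $g(sx)=s^2g(x)$ for all $s\in\mathbb R$. We claim that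
\begin{equation}\label{eq:g2}
\Delta_h^2g(x)\le\tfrac{A^2}2\|h\|^2\qquad(x,h\in X).
\end{equation}

\emph{Case $x\neq0$, $\|h\|\le\|x\|/2$.} The points $x$, $x+h$, $x-h$ have norms in $[\frac12\|x\|,\frac32\|x\|]$. For $t\le\frac12\|x\|$ the function $\psi_t$ equals $t^2$ at all three points, and for $t\ge3\|x\|$ it vanishes at all three; in both ranges $\Delta_h^2\psi_t(x)=0$. Hence
\[
\Delta_h^2g(x)=\int_{\|x\|/2}^{3\|x\|}\Delta_h^2\psi_t(x)\,\frac{dt}t\le M\|h\|^2\log6\le2M\|h\|^2=\tfrac{A^2}2\|h\|^2 .
\]

\emph{Case $\|h\|\ge\|x\|/2$.} No smoothness is needed. Here $\|x\pm h\|\le3\|h\|$, so \eqref{eq:g} and $g(x)\ge0$ give $\Delta_h^2g(x)\le2\cdot2P\cdot9\|h\|^2=\frac{36}{256}A^2\|h\|^2\le\frac{A^2}2\|h\|^2$.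

\subsection*{Step 3: the convex envelope}
Nothing so far makes $g$ convex. We replace it by
\[
q(x)=\inf\Big\{\sum_i\lambda_ig(x_i)\ :\ \lambda_i\ge0,\ \sum_i\lambda_i=1,\ \sum_i\lambda_ix_i=x\Big\},
\]
the infimum over finite sums; we call such a sum a representation of $x$.

\emph{Bounds.} The trivial representation gives $q\le g$. For any representation, \eqref{eq:g} and convexity of $\|\cdot\|^2$ give $\sum_i\lambda_ig(x_i)\ge\frac12\sum_i\lambda_i\|x_i\|^2\ge\frac12\|x\|^2$. So
\begin{equation}\label{eq:q}
\tfrac12\|x\|^2\le q(x)\le2P\|x\|^2=\tfrac{A^2}{128}\|x\|^2 .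
\end{equation}
This is where $\psi\ge0$ matters: if an even $2$-homogeneous $g$ had $g(x)<0$ for some $x$, then $0=\frac12(sx)+\frac12(-sx)$ would give $q(0)\le s^2g(x)\to-\infty$.

\emph{Convexity.} If $x=\sum_i\lambda_ix_i$ and $y=\sum_j\mu_jy_j$ are representations and $\theta\in[0,1]$, then $\sum_i\theta\lambda_ix_i+\sum_j(1-\theta)\mu_jy_j$ is a representation of $\theta x+(1-\theta)y$. Taking infima gives $q(\theta x+(1-\theta)y)\le\theta q(x)+(1-\theta)q(y)$.

\emph{Homogeneity.} For $s\neq0$, replacing each $x_i$ by $sx_i$ maps the representations of $x$ bijectively onto those of $sx$ and multiplies the sums by $s^2$. With $q(0)=0$ this gives $q(sx)=s^2q(x)$ for all $s\in\mathbb R$.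

\emph{Second differences.} If $x=\sum_i\lambda_ix_i$ is a representation, then so is $x\pm h=\sum_i\lambda_i(x_i\pm h)$, and by \eqref{eq:g2},
\[
q(x+h)+q(x-h)\le\sum_i\lambda_i\big(g(x_i+h)+g(x_i-h)\big)\le2\sum_i\lambda_ig(x_i)+\tfrac{A^2}2\|h\|^2 .
\]
Since the points $x_i$ are arbitrary, \eqref{eq:g2} is needed for all $x$ and $h$ with one constant. Taking the infimum over representations of $x$,
\begin{equation}\label{eq:q2}
\Delta_h^2q(x)\le\tfrac{A^2}2\|h\|^2\qquad(x,h\in X).
\end{equation}

\subsection*{Step 4: the norm}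
Let $\nu=\sqrt q$. Then $\nu(sx)=|s|\nu(x)$, and \eqref{eq:q} gives the first part of \eqref{eq:quant}. For $x,y\neq0$ put $a=\nu(x)>0$ and $b=\nu(y)>0$. By convexity and homogeneity,
\[
q\Big(\frac{x+y}{a+b}\Big)\le\frac a{a+b}\,q\Big(\frac xa\Big)+\frac b{a+b}\,q\Big(\frac yb\Big)=1,
\]
that is, $\nu(x+y)\le a+b$. So $\nu$ is a norm equivalent to $\|\cdot\|$. Let $\nu(x)=1$ and $\nu(h)=\tau$, so that $\|h\|^2\le2\tau^2$. The inequality between the arithmetic and quadratic means, \eqref{eq:q2}, and $\sqrt{1+s}\le1+s/2$ give
\[
\frac{\nu(x+h)+\nu(x-h)}2\le\Big(\frac{q(x+h)+q(x-h)}2\Big)^{1/2}\le\Big(1+\frac{A^2}4\|h\|^2\Big)^{1/2}\le1+\frac{A^2}8\|h\|^2\le1+\frac{A^2}4\tau^2 .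
\]
Hence $\rho_\nu(\tau)\le\frac{A^2}4\tau^2$ for all $\tau>0$, and Proposition~\ref{prop:norm} is proved. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{\textup{(a)}$\Rightarrow$\textup{(b)}.} Theorem~\ref{thm:known}(2) concerns Banach spaces, so we pass to the completion $\widehat X$ of $X$. Let $\nu$ be an equivalent norm on $X$ with $\rho_\nu(\tau)\le C\tau^2$. It is Lipschitz with respect to $\|\cdot\|$, so it extends by continuity to an equivalent norm $\widehat\nu$ on $\widehat X$. Given $x,h\in\widehat X$ with $\widehat\nu(x)=1$ and $\widehat\nu(h)=\tau>0$, choose $x_k\to x$ and $h_k\to h$ in $X\setminus\{0\}$. The vectors $x_k/\nu(x_k)$ and $\tau h_k/\nu(h_k)$ also converge to $x$ and $h$ and have $\nu$-norms $1$ and $\tau$, so in the limit $\frac12(\widehat\nu(x+h)+\widehat\nu(x-h))-1\le\rho_\nu(\tau)$. Thus $\rho_{\widehat\nu}(\tau)\le C\tau^2$. In particular $\widehat\nu$ is uniformly smooth, and $\widehat X$ is super-reflexive.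

Let $E\subset X$ and let $f,G$ satisfy (ii) in $X$. Each element of $X^*$ extends uniquely to $\widehat X$ with the same norm, so $X^*=\widehat X^*$ isometrically and $f,G$ satisfy (ii) in $\widehat X$. By Theorem~\ref{thm:known}(2) there is $\widehat F\in C^{1,+}(\widehat X)$ with $\widehat F=f$ and $D\widehat F=G$ on $E$. The restriction $F=\widehat F|_X$ is Fr\'echet differentiable, and $DF(x)=D\widehat F(x)$ for $x\in X$ under the identification of the duals. So $F\in C^{1,+}(X)$, $F=f$ and $DF=G$ on $E$.

\emph{\textup{(b)}$\Rightarrow$\textup{(c)}.} Statement (c) is (b) without the requirement on $DF$.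

\emph{\textup{(c)}$\Rightarrow$\textup{(d)}.} Let $E$ be $s$-separated and $f$ as in (d), and take $G=0$. Points $x,y\in E$ with $\|y-x\|<s$ coincide, so $(W^1)$ holds with $\delta=s$ for every $\varepsilon$. The inequality in (d) gives the rest of (ii) with $K=4$. By (c), $f$ extends to a function in $C^{1,+}(X)$.

\emph{\textup{(d)}$\Rightarrow$\textup{(e)}.} Let $E$ be the $1$-separated admissible set of Lemma~\ref{lem:stair}(3). By Lemma~\ref{lem:stair}(2) and (d), $f_0|_E$ extends to some $F\in C^{1,+}(X)$, and $A(F)<\infty$ by Lemma~\ref{lem:chain}.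

\emph{\textup{(e)}$\Rightarrow$\textup{(a)} and \eqref{eq:quant}.} Proposition~\ref{prop:limit} gives a function $\Phi$ whose derivative is $A$-Lipschitz with $A=A(F)$, and Proposition~\ref{prop:norm} gives the norm $\nu$. \qed

\medskip
Read contrapositively, (e)$\Rightarrow$(a) supplies the counterexamples explicitly: if $X$ has no equivalent norm with modulus of smoothness of power type $2$, then for every admissible $E$ the function $f_0|_E$ satisfies (ii) with $G=0$ and fails (i).

\begin{thebibliography}{9}

\bibitem{DGZ} Deville, Godefroy, and Zizler, \emph{Smoothness and Renormings in Banach Spaces}.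

\bibitem{Enflo} Enflo, Israel J. Math. 13 (1972).

\bibitem{JKZ} Michal Johanis, V\'aclav Kry\v{s}tof, and Lud\v{e}k Zaj\'i\v{c}ek, \emph{On Whitney-type extension theorems on Banach spaces for $C^{1,\omega}$, $C^{1,+}$, $C_{\mathrm{loc}}^{1,+}$, and $C_{\mathrm B}^{1,+}$-smooth functions}, arXiv:2305.19995 (2023).

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.

\end{thebibliography}
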